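
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{conjecture}{Conjecture (Dress)}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Optimal realizations and the one-skeleton of the tight span:\\
a counterexample to a conjecture of Dress}


\begin{abstract}
A realization of a finite metric space $(X,d)$ is a weighted graph containing $X$ whose
path metric restricts to $d$; it is optimal if its total edge weight is as small as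
possible. Dress conjectured that some optimal realization can always be found, up to
homeomorphism, inside the weighted graph $G_d$ formed by the vertices and edges of the
tight span of $d$. We disprove this. For an explicit integer-valued metric on $24$ points,
a parity argument shows that every subgraph of $G_d$ has integer weight, while the optimal
realizations have weight exactly $75/2$. We also determine all optimal realizations of this metric
and show that the cheapest realization inside $G_d$ has weight $38$.
\end{abstract}

\section{Introduction}

\subsection{Realizations and the tight span}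

Let $(X,d)$ be a finite metric space with $|X|\ge 2$. A \emph{realization} of $(X,d)$ is a
graph $G$ with $X\subseteq V(G)$, together with edge weights $w:E(G)\to\mathbb R_{>0}$, such
that for all $x,y\in X$ the shortest paths of $(G,w)$ between $x$ and $y$ have length
$d(x,y)$. The vertices outside $X$ are auxiliary. The realization is \emph{optimal} if its
total weight $\sum_{e\in E(G)} w(e)$ is minimal; optimal realizations always exist. So an
optimal realization is a cheapest network in which the given points have exactly the
prescribed distances. All graphs here are finite; this loses nothing, because one shortest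
path for each pair of points of $X$ together form a finite realization of no larger weight.

Where should the auxiliary vertices be? A natural candidate comes from
\[
P(d)=\{f\in\mathbb R^X:\ f(x)+f(y)\ge d(x,y)\ \text{for all }x,y\in X\}.
\]
One may think of $f(x)$ as the distance from $x$ to a hypothetical new point; the triangle
inequality forces $f\in P(d)$. (Taking $x=y$ shows that $f\ge 0$.) The \emph{tight span} $T(d)$
is the set of minimal elements of $P(d)$ for the product order: these are the new points that are placed as
economically as possible. Equivalently, $T(d)$ is the union of the bounded faces of the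
polyhedron $P(d)$, and it is regarded as a polytopal complex with these faces. It carries
the metric $d_\infty(f,g)=\max_{x\in X}|f(x)-g(x)|$. The map $x\mapsto h_x$, where
$h_x(y)=d(x,y)$, embeds $(X,d)$ isometrically into $(T(d),d_\infty)$, and each $h_x$ is a
vertex of $T(d)$; we identify $x$ with $h_x$.

Let $G_d$ be the finite connected graph whose vertices and edges are the zero- and
one-dimensional faces of $T(d)$, with the edge $\{f,g\}$ weighted by
$w_\infty(\{f,g\})=d_\infty(f,g)$. Thus $X\subseteq V(G_d)$.

Two weighted graphs whose vertex sets contain $X$ are called \emph{homeomorphic} if one can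
be obtained from the other by finitely many operations of two kinds: subdividing an edge,
its weight being split into two positive parts; and suppressing a vertex of degree $2$ not
in $X$, its two edges being merged into one whose weight is the sum. Each $x\in X$ is kept
throughout. Equivalently, the associated metric graphs are isometric by an isometry that fixes each
$x\in X$. Homeomorphic graphs have the same total weight and
the same distances on $X$. When a subgraph of $G_d$ is compared with a realization, it is
understood to contain all $h_x$, and the point $x$ always means $h_x$.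

Dress proved that $(G_d,w_\infty)$ is homeomorphic to a realization of $d$. The following
conjecture of Dress is stated in \cite{HKLMW}.

\begin{conjecture}
For every finite metric space $(X,d)$ there is an optimal realization that is homeomorphic
to a subgraph of $(G_d,w_\infty)$.
\end{conjecture}

\subsection{Two small cases}\label{sec:small}

\emph{Three points.} Let $X=\{x,y,z\}$ and put $c(x)=\frac12(d(x,y)+d(x,z)-d(y,z))$, and
similarly $c(y),c(z)$; then $c(x)+c(y)=d(x,y)$, and likewise for the other pairs. If
$f\in T(d)$ vanishes at a point $x$, then $f\ge h_x$ and so $f=h_x$. Otherwise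
minimality makes at least two of the three inequalities for pairs of distinct points equalities, say those for $xy$ and
$xz$, and $f=(s,\,d(x,y)-s,\,d(x,z)-s)$ with $0\le s\le c(x)$. All these functions are minimal, so $T(d)$ is
a tripod with center $c$ and legs of lengths $c(x),c(y),c(z)$ (some of which may be $0$). It is also
an optimal realization. Indeed, let $\rho$ be the distance in any realization. The realization contains a shortest
path from $x$ to $y$ and a path from $z$ that meets it only in its last point $m$. The distance from $z$ to $m$ is at least
the average of $d(x,z)-\rho(x,m)$ and $d(y,z)-\rho(y,m)$, so the total weight is at least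
$d(x,y)+\frac12(d(x,z)+d(y,z)-d(x,y))=c(x)+c(y)+c(z)$.

\emph{The $4$-cycle.} Let $d$ be the path metric of a cycle $1,2,3,4$ with unit edges. Every
$f\in T(d)$ is $1$-Lipschitz: by minimality $f(x)=d(x,z)-f(z)$ for some $z$, so $f(x)\le
d(x,y)+d(y,z)-f(z)\le d(x,y)+f(y)$. Choose $y$ with $f(1)=d(1,y)-f(y)$; then
$f(1)+f(3)\le d(1,y)+d(y,3)=2$, and so $f(1)+f(3)=2$. Likewise
$f(2)+f(4)=2$. With $f(1)=a$, $f(2)=b$, the remaining inequalities say $|a-1|+|b-1|\le1$.
Conversely, all these $f$ are minimal, because of the equalities for $13$ and $24$. So
$T(d)$ is a solid square with corners $h_1,\dots,h_4$, and $G_d$ is its boundary, the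
$4$-cycle we started from. It is optimal: in a realization, shortest paths
for the four unit pairs cannot share interior points. An interior point of the $12$-path on
the $23$-path would give $d(1,3)<2$, and a common point of the $12$- and $34$-paths would give
$4=d(1,3)+d(2,4)\le1+1$; the other cases are symmetric.

In the second case $T(d)$ has a two-dimensional cell, and the optimal realization makes no use of
its interior. One might guess that this is always so. It is not.

\subsection{The example and the results}\label{sec:example}

Let $C=\{x_1,x_2,x_3,z_1,z_2,z_3\}$. For $a,b\in\{1,2,3\}$ put $p^0_{ab}=x_a$ and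
$p^3_{ab}=z_b$, let $p^1_{ab},p^2_{ab}$ be new points, and let
\[
X=C\cup\{p^s_{ab}: a,b\in\{1,2,3\},\ s\in\{1,2\}\},\qquad |X|=24.
\]
Let $\Gamma_0$ be the graph on $X$ with the $27$ edges $p^s_{ab}p^{s+1}_{ab}$ ($s=0,1,2$), each
of length $1$: this is $K_{3,3}$ with every edge divided in three. We call these $27$ pairs
\emph{unit pairs}, and we call $\{x_1,x_2,x_3\}$ and $\{z_1,z_2,z_3\}$ the two
\emph{classes}. Let $\Gamma$ be $\Gamma_0$ together with the six edges $x_ix_j$, $z_iz_j$
($i\neq j$) of length $4$, and let $d$ be the path metric of $\Gamma$ on $X$.

\begin{theorem}\label{thm:main}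
Every optimal realization of $(X,d)$ has total weight $75/2$, whereas every subgraph of
$(G_d,w_\infty)$ has integer total weight. Hence no optimal realization of $(X,d)$ is
homeomorphic to a subgraph of $(G_d,w_\infty)$, and Dress's conjecture is false.
\end{theorem}

For a permutation $\pi$ of $\{1,2,3\}$ let $G_\pi$ be $\Gamma_0$ together with new vertices
$u,w_1,w_2,w_3$, three edges $uw_k$ of weight $\frac12$, and six edges $w_kz_k$,
$w_kx_{\pi(k)}$ of weight $\frac32$.

\begin{theorem}\label{thm:more}
For the metric $d$ above:
\begin{enumerate}
\item The optimal realizations without isolated vertices outside $X$ are, up to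
homeomorphism, exactly the graphs $G_\pi$, $\pi\in S_3$.
\item The minimum total weight of a realization that is a subgraph of $G_d$ is exactly $38$. So restricting to $G_d$ costs exactly
$\frac12$ (ratio $76/75$).
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:n}
For every $n\ge24$ there is an $n$-point metric space for which Dress's conjecture fails. By
scaling, the difference between the minimum weight of a realization inside $G_d$ and the
optimum can be made arbitrarily large.
\end{corollary}

\subsection{Where the half comes from}\label{sec:idea}

In any realization, shortest paths for the $27$ unit pairs share no length, as in the $4$-cycle; nor do they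
share length with shortest paths inside a class. So the question is how
cheaply one can add to $\Gamma_0$ the six distances $4$ within the classes without making any distance
$d(x_i,z_j)=3$ smaller. The cheapest graph realizing the distances $4$ on one class is a
tripod with legs of length $2$. Two tripods cost $12$, so the aim is to let them overlap.
One path of length $4$ between two $x$'s and one between two $z$'s can overlap in length at
most $1$. In the overlap of two tripods each
point is counted by two of the three $z$-paths, so the total overlap is at most
$3\cdot 1/2$. This odd multiple of $\frac12$ gives the optimum $27+12-\frac32=\frac{75}2$.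
(With only two points in each class there would be a single overlap, of length at most $1$, and no half.)

Figure~\ref{fig:triangle} shows how this optimum sits in $T(d)$. In the plane with the maximum norm, take
a right triangle with legs of length $1$ parallel to the axes. All three sides have length $1$, but
the midpoint of the hypotenuse is at distance only $\frac12$ from the opposite corner. The
optimal realization crosses three two-dimensional cells of $T(d)$ along such short segments;
a subgraph of $G_d$ cannot (Remark~\ref{rem:triangle}).

\begin{figure}[ht]
\centering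
\begin{tikzpicture}[scale=2.2]
\fill[gray!15] (0,0)--(1,0)--(0,1)--cycle;
\draw (0,0)--(1,0) node[midway,below]{\small $1$};
\draw (0,0)--(0,1) node[midway,left]{\small $1$};
\draw[very thick] (1,0)--(0,1);
\draw[very thick] (0,0)--(0.5,0.5) node[midway,below right=-2pt]{\small $\frac12$};
\draw[very thick] (1,0)--(2,0) node[midway,below]{\small $1$};
\draw[very thick] (0,1)--(0,1.7) node[midway,left]{\small $1$};
\foreach \p in {(0,0),(1,0),(0,1),(0.5,0.5),(2,0),(0,1.7)} \fill \p circle (0.035);
\node[below left] at (0,0) {$o$};
\node[below] at (1,-0.03) {$\xi_i$};
\node[left] at (-0.03,1) {$\zeta_j$};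
\node[right] at (2.03,0) {$x_i$};
\node[right] at (0.03,1.7) {$z_j$};
\node[above right] at (0.5,0.5) {$w$};
\end{tikzpicture}
\caption{A two-dimensional cell of $T(d)$ (shaded) and two edges of $T(d)$ leaving it; the
corners $o,\xi_i,\zeta_j$ are defined in Section~\ref{sec:38}. All
three sides of the cell have length $1$ in the metric $d_\infty$, which is the maximum norm in
the coordinates of the picture; the midpoint $w$ of the hypotenuse is at distance $\frac12$
from $o$. The thick lines are one third of the tree that $G_\pi$ adds to $\Gamma_0$: its
center is $o$, and the legs to $x_i$ and $z_j$ agree from $o$ to $w$ and separate there.}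
\label{fig:triangle}
\end{figure}

\section{Distances and parity}

Permuting the indices of the $x$'s, permuting those of the $z$'s, and the \emph{exchange}
$x_a\leftrightarrow z_a$, $p^s_{ab}\leftrightarrow p^{3-s}_{ba}$ are automorphisms of the
weighted graph $\Gamma$, hence isometries of $(X,d)$.

\begin{lemma}\label{lem:facts}
\begin{enumerate}
\item[(i)] $d(x_i,x_j)=d(z_i,z_j)=4$ for $i\ne j$, and $d(x_i,z_j)=3$ for all $i,j$.
\item[(ii)] For $c\ne a$ and $e\ne b$ the distances from $p^1_{ab}$ and $p^2_{ab}$ to $C$ are
\[
\begin{array}{c|cccc}
 & x_a & x_c & z_b & z_e\\ \hline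
p^1_{ab} & 1&5&2&4\\
p^2_{ab} & 2&4&1&5
\end{array}
\]
\item[(iii)] Let $\varepsilon(p^s_{ab})=s\bmod 2$, so that $\varepsilon(x_a)=0$ and
$\varepsilon(z_b)=1$. Then $d(p,q)\equiv\varepsilon(p)+\varepsilon(q)\pmod2$ for all $p,q\in X$.
\item[(iv)] If $y\ne y'$ belong to the same class and $p\in X\setminus\{y,y'\}$, then
$d(y,p)+d(p,y')\ne4$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A path of $\Gamma$ between distinct points of $C$ splits at its visits to $C$ into
pieces of length $4$, which stay in a class, and pieces of length $3$, which change the class.
Between points of one class one needs a piece of length $4$ or two of length $3$; between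
the classes, at least one piece of length $3$.

(ii) A path from $p^s_{ab}$ to $C$ first reaches $x_a$ after length $s$ or $z_b$ after
length $3-s$. By (i) the distances to $x_a,x_c,z_b,z_e$ are therefore
$\min(s,6-s)$, $\min(s+4,6-s)$, $\min(3-s,s+3)$ and $\min(s+3,7-s)$.

(iii) The congruence holds for the two ends of every edge of $\Gamma$: the edges of length $1$
change $\varepsilon$, those of length $4$ do not. Add up along a shortest path.

(iv) By symmetry let $y=x_1$, $y'=x_2$. For $p=x_3$ the sum is $8$, for $p=z_j$ it is $6$. For
$p=p^s_{ab}$ with $a\in\{1,2\}$ it is $1+5$ or $2+4$, and with $a=3$ it is at least $8$.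
\end{proof}

\section{Weights in $G_d$ are integers}\label{sec:integral}

This section shows that parity makes all vertices of $T(d)$ integral. We first recall how the
faces of $P(d)$ are read off from tight inequalities. For $f\in P(d)$ let $K(f)$ be the
graph on $X$ in which $x,y$ are joined if $f(x)+f(y)=d(x,y)$; there is a loop at $x$ if
$f(x)=0$. We call such pairs \emph{tight} for $f$. A component of $K(f)$ is bipartite if it
has no closed walk of odd length (a loop is one; an isolated point without a loop is a bipartite
component).

\begin{lemma}\label{lem:K}
Let $(X,d)$ be any finite metric space and $f\in P(d)$.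
\begin{enumerate}
\item[(i)] $f\in T(d)$ if and only if every $x\in X$ is incident with an edge or loop of $K(f)$.
\item[(ii)] The smallest face of $P(d)$ containing $f$ is $\{g\in P(d):K(f)\subseteq K(g)\}$. Its
dimension is the number of bipartite components of $K(f)$. If $f\in T(d)$, this face is contained in
$T(d)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $x$ lies in no tight pair, $f(x)$ can be decreased slightly, so $f$ is not minimal. If $x$ lies
in the tight pair $xy$ (possibly $y=x$) and $g\in P(d)$ with $g\le f$, then $g(x)\ge d(x,y)-g(y)\ge
d(x,y)-f(y)=f(x)$. If this holds for every $x$, then $g=f$.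

(ii) The smallest face is obtained by turning into equalities exactly those defining inequalities
that are tight at $f$. The others are strict at $f$, so the dimension of the face is that of
the space of $v\in\mathbb R^X$ with $v(x)+v(y)=0$ for all $xy\in K(f)$. Along a walk in
$K(f)$ such a $v$ alternates in sign. So on each component it is determined by one value, which is free
if the component is bipartite and $0$ if there is an odd closed walk. The last claim
follows from (i), since $K(g)\supseteq K(f)$ for $g$ in the face.
\end{proof}

A face of $P(d)$ contained in $T(d)$ is bounded, as $0\le f(x)=d(x,y)-f(y)\le d(x,y)$ for a suitable $y$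
when $f\in T(d)$. So the faces of $T(d)$ are exactly the faces of $P(d)$ contained in $T(d)$, and by
Lemma~\ref{lem:K} a point $f\in T(d)$ is a vertex of $T(d)$ precisely if no component of $K(f)$ is
bipartite.

\begin{proposition}\label{prop:integral}
Let $(X,d)$ be a finite metric space and $\varepsilon:X\to\{0,1\}$ a function such that $d$ is
integer-valued with $d(p,q)\equiv\varepsilon(p)+\varepsilon(q)\pmod2$ for all $p,q\in X$. Then all vertices of
$T(d)$ are integer-valued, and every subgraph of $(G_d,w_\infty)$ has integer total weight.
\end{proposition}

\begin{proof}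
Let $f$ be a vertex of $T(d)$. Every component of $K(f)$ contains a closed walk
$v_0,v_1,\dots,v_{2k+1}=v_0$ of odd length. Then
\[
2f(v_0)=\sum_{i=0}^{2k}(-1)^i\bigl(f(v_i)+f(v_{i+1})\bigr)
=\sum_{i=0}^{2k}(-1)^i d(v_i,v_{i+1})
\equiv\sum_{i=0}^{2k}\bigl(\varepsilon(v_i)+\varepsilon(v_{i+1})\bigr)\equiv0\pmod2,
\]
because each term $\varepsilon(v_i)$, $0\le i\le 2k$, occurs twice in the last sum. So
$f(v_0)\in\mathbb Z$, and $f(y)=d(x,y)-f(x)$ for $xy\in K(f)$ carries integrality through
the component. All weights $d_\infty(f,g)$ of edges are therefore integers.
\end{proof}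

By Lemma~\ref{lem:facts}(iii) this applies to our metric. Parity is essential: for the
equilateral triangle of side $1$, which admits no such $\varepsilon$, the center
$(\frac12,\frac12,\frac12)$ is a vertex of $T(d)$.

\section{Filling $\Gamma_0$: realizations of weight $75/2$}

\begin{lemma}\label{lem:fill}
Let $F$ be a connected weighted graph that meets $\Gamma_0$ exactly in the set $C$ of
vertices. Suppose that in $F$ two distinct points of the same class have distance $4$ and that points
of different classes have distance at least $3$. Then $\Gamma_0\cup F$ is a realization of $d$.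
\end{lemma}

\begin{proof}
In a shortest path of $\Gamma$, each edge of length $4$ can be replaced by a path in $F$ of
the same length, so distances in $\Gamma_0\cup F$ are at most those of $d$. Conversely,
a path in $\Gamma_0\cup F$ between points of $X$ splits at its visits to $C$ into pieces
inside $\Gamma_0$ and pieces inside $F$. The latter have both ends in $C$, since $X\cap V(F)=C$. By
Lemma~\ref{lem:facts}(i) the length of a piece inside $F$ is at least the $d$-distance of its ends, and the same is true of pieces
inside $\Gamma_0\subseteq\Gamma$. By the triangle inequality the path is no shorter than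
the $d$-distance of its ends.
\end{proof}

In the tree that $G_\pi$ adds to $\Gamma_0$, any two points of the same class are at
distance $\frac32+\frac12+\frac12+\frac32=4$, while $z_k$ is at distance $3$ from $x_{\pi(k)}$
and at distance $4$ from the other two $x$'s. So $G_\pi$ is a realization of $d$, of total weight
\[
27+3\cdot\tfrac12+6\cdot\tfrac32=\tfrac{75}2 .
\]

\section{The lower bound}\label{sec:lower}

\begin{proposition}\label{prop:lower}
Every realization of $(X,d)$ has total weight at least $75/2$.
\end{proposition}

The proof, which takes up this section, follows Section~\ref{sec:idea}: we first split off the unit pairs, then bound the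
overlap of the parts of the realization that connect the two classes.

Let $(G,w)$ be a realization. Points of $X$ are at finite distance, so all of $X$ lies in
one component and we may assume that $G$ is connected. We regard $G$ as a metric graph with
path metric $\rho$, so that $\rho=d$ on $X$, and write $|\cdot|$ for length; thus $|G|$ is the total weight. A \emph{geodesic} is
an arc whose length is the $\rho$-distance of its ends. About $d$ the proof uses
only that unit pairs are at distance $1$ and have ends of different parity $\varepsilon$, and
parts (i), (iii) and (iv) of Lemma~\ref{lem:facts}; this will matter for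
Corollary~\ref{cor:n}.

\subsection{Unit geodesics are not shared}

For each unit pair $pp'$ fix a geodesic $\gamma_{pp'}$, of length $1$. The points of $X$ subdividing the
edges of $K_{3,3}$ serve to make the following true.

\begin{lemma}\label{lem:unit}
Let $m$ be an interior point of $\gamma_{pp'}$. Then
\begin{enumerate}
\item[(a)] $m$ lies on no $\gamma_{qq'}$ with $\{q,q'\}\neq\{p,p'\}$;
\item[(b)] $m$ lies on no geodesic between two distinct points $y,y'$ of the same class.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $s=\rho(p,m)\in(0,1)$.

(a) Suppose $m\in\gamma_{qq'}$. Unit pairs have ends of different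
parity, so we may name $q,q'$ such that $\varepsilon(p)=\varepsilon(q)$ and
$\varepsilon(p')=\varepsilon(q')$. Put $r=\rho(q,m)\in[0,1]$. Then $d(p,q)\le s+r<2$ and $d(p',q')\le(1-s)+(1-r)<2$,
and both distances are even by Lemma~\ref{lem:facts}(iii). So both are $0$, and $\{q,q'\}=\{p,p'\}$.

(b) Suppose $m$ lies on such a geodesic, which has length $4$. Then
$4\le d(y,p)+d(p,y')\le4+2s<6$, and the middle term is even because
$\varepsilon(y)=\varepsilon(y')$; hence it equals $4$. In the same way
$d(y,p')+d(p',y')\le4+2(1-s)<6$ gives $d(y,p')+d(p',y')=4$. By
Lemma~\ref{lem:facts}(iv), $p$ and $p'$ are both in $\{y,y'\}$, which contradicts $d(p,p')=1\ne4$.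
\end{proof}

Choose geodesics $P_{ij}$ from $x_i$ to $x_j$ and $Q_{kl}$ from $z_k$ to $z_l$, all of length
$4$, and put
\[
U_x=P_{12}\cup P_{13}\cup P_{23},\qquad U_z=Q_{12}\cup Q_{13}\cup Q_{23},\qquad O=U_x\cap U_z.
\]
Here $P_{ij}=P_{ji}$ and $Q_{kl}=Q_{lk}$. By Lemma~\ref{lem:unit},
\begin{equation}\label{eq:27}
|G|\ \ge\ 27+|U_x\cup U_z| .
\end{equation}
It remains to show $|U_x\cup U_z|\ge\frac{21}2$ for a suitable choice of the geodesics.

\subsection{One $z$-geodesic against one $x$-geodesic}

The tool is a coordinate that measures how far a point is from the middle of the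
geodesic it lies on. For $m\in U_x$ put $A(m)=2-\min_i\rho(x_i,m)$, and for $m\in U_z$ put
$B(m)=2-\min_k\rho(z_k,m)$.

\begin{lemma}\label{lem:AB}
If $m\in P_{ij}$ and $\sigma=\rho(x_i,m)-2$, then $A(m)=|\sigma|$. If $m\in Q_{kl}$ and
$\tau=\rho(z_k,m)-2$, then $B(m)=|\tau|$. If $m\in O$, then $A(m)+B(m)\le1$.
\end{lemma}

\begin{proof}
On $P_{ij}$ we have $\min(\rho(x_i,m),\rho(x_j,m))=\min(2+\sigma,2-\sigma)=2-|\sigma|\le2$. The third
point $x_l$ of the class satisfies $\rho(x_l,m)\ge4-(2-|\sigma|)\ge2$, so it does not affect the
minimum. The same proof applies to $B$. If $m\in O$, then $2-A(m)$ and $2-B(m)$ are the distances from $m$ to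
some $x_i$ and some $z_j$; their sum is at least $d(x_i,z_j)=3$.
\end{proof}

\begin{lemma}\label{lem:one}
Let $Q=Q_{kl}$ meet $U_x$, let $m,m'$ be the first and the last point of the closed set
$Q\cap U_x$ along $Q$, and let $r=\rho(m,m')$. Then $|Q\cap U_x|\le r$, and with $A=A(m)$, $A'=A(m')$,
$B=B(m)$, $B'=B(m')$,
\begin{equation}\label{eq:r}
r\ \le\ B+B'\ \le\ 2-A-A'.
\end{equation}
If $m,m'$ lie on a common $P_{ij}$, then moreover $r\le A+A'$, and therefore $r\le1$.
\end{lemma}

\begin{proof}
As $Q$ is a geodesic, its subarc from $m$ to $m'$ has length $r$ and contains $Q\cap U_x$. With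
$\tau=\rho(z_k,m)-2$ and $\tau'=\rho(z_k,m')-2$ we have $r=|\tau-\tau'|\le|\tau|+|\tau'|=B+B'$. The second
inequality in \eqref{eq:r} holds by Lemma~\ref{lem:AB}.
If $m,m'\in P_{ij}$, then with $\sigma=\rho(x_i,m)-2$ and $\sigma'=\rho(x_i,m')-2$ we have
$r=|\sigma-\sigma'|\le|\sigma|+|\sigma'|=A+A'$. Adding this to \eqref{eq:r} gives $2r\le2$.
\end{proof}

Suppose for a moment that $U_x$ and $U_z$ are tripods with legs of length $2$. Any two points
of $U_x$ lie on a common $P_{ij}$, so $|Q_{kl}\cap U_x|\le1$ for each of the three pairs $kl$. Every
point of $U_z$ other than the center lies on exactly two of the $Q$'s. So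
$|O|\le\frac12\cdot3$ and $|U_x\cup U_z|\ge6+6-\frac32=\frac{21}2$, as wanted.

In general three geodesics need not form a tripod: there may be a hole in the middle of $U_x$. Then $m$
and $m'$ may lie on no common $P_{ij}$, and $Q$ may overlap with $U_x$ in length more than
$1$. But the hole makes $U_x$ itself longer. We now measure both effects by one number $S$.

\subsection{Stems and sides}

Let $\{i,j,k\}=\{1,2,3\}$. If a point $m$ lies on $P_{ij}$ and $P_{ik}$ and
$t=\rho(x_i,m)$, then $4=d(x_j,x_k)\le2(4-t)$, so $t\le2$. Hence $P_{ij}\cap P_{ik}$ lies in
the closed halves of the two geodesics next to $x_i$, and this is true for every choice of the geodesics.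
Let $s_i\in[0,2]$ be the largest $t$ for which the points of $P_{ij}$ and $P_{ik}$ at distance
$t$ from $x_i$ coincide.

For each $i$, replace the part of one of the two geodesics $P_{ij},P_{ik}$ at distance at most $s_i$ from $x_i$ by that of
the other. The results are again geodesics with the same ends. The step for $i$ changes a geodesic only at
distance less than $s_i\le2$ from $x_i$; it moves no midpoint and leaves the closed halves next to the other
points of the class as they are. Since the
intersection of the two geodesics starting at $x_j$ lies in their closed halves next to $x_j$, the steps for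
different indices do not interfere. Afterwards
$P_{ij}\cap P_{ik}$ is exactly the common initial segment of length $s_i$; we call it \emph{stem}
$i$ and its end $b_i$. The part of $P_{ij}$ from $b_i$ to $b_j$ is called a \emph{side}
(Figure~\ref{fig:stems}). Put
\[
\delta_i=2-s_i\ge0,\qquad S=\delta_1+\delta_2+\delta_3 .
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\coordinate (b1) at (90:0.9); \coordinate (b2) at (210:0.9); \coordinate (b3) at (330:0.9);
\coordinate (x1) at (90:2.1); \coordinate (x2) at (210:2.5); \coordinate (x3) at (330:2.5);
\draw[very thick] (x1)--(b1) (x2)--(b2) (x3)--(b3);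
\draw (b1)--(b2)--(b3)--cycle;
\foreach \p in {b1,b2,b3,x1,x2,x3} \fill (\p) circle (0.07);
\node[above] at (x1) {$x_1$}; \node[left] at (x2) {$x_2$}; \node[right] at (x3) {$x_3$};
\node[right] at (90:1.05) {$b_1$}; \node[below] at (b2) {$b_2$}; \node[below] at (b3) {$b_3$};
\node[left] at (90:1.6) {\small $s_1$};
\node[left] at (150:0.5) {\small $\delta_1+\delta_2$};
\node[right] at (30:0.5) {\small $\delta_1+\delta_3$};
\node[below] at (270:0.45) {\small $\delta_2+\delta_3$};
\end{tikzpicture}
\caption{The union $U_x$ of the three geodesics $P_{12},P_{13},P_{23}$. Stem $i$ (thick, of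
length $s_i=2-\delta_i$) is the common part of the two geodesics starting at $x_i$. The three
sides form a closed walk of length $2S$, where $S=\delta_1+\delta_2+\delta_3$. If $S=0$, the
picture is a tripod.}
\label{fig:stems}
\end{figure}

The side on $P_{ij}$ has length $4-s_i-s_j=\delta_i+\delta_j$. A stem point lies on
at least two of the $P$'s; if it lies on all three, it is at distance $2$ from every $x_i$, and there is at most one
such point on each $P_{ij}$. An interior point of a side lies on exactly one of the
$P$'s. Counting with these multiplicities,
\begin{equation}\label{eq:U}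
|U_x|=12-(s_1+s_2+s_3)=6+S .
\end{equation}
Together the sides form a closed walk of length $2S$ through $b_1,b_2,b_3$. So
\begin{equation}\label{eq:S}
\text{any two points on sides are at $\rho$-distance at most $S$.}
\end{equation}
We treat the $Q$'s in the same way, with $S'$ in place of $S$: then $|U_z|=6+S'$, and the sides of
$U_z$ have total length $2S'$.

\subsection{The overlap of one $z$-geodesic with $U_x$}

\begin{lemma}\label{lem:overlap}
$|Q_{kl}\cap U_x|\le1+S/2$ for each of the three $Q_{kl}$.
\end{lemma}

\begin{proof}
We may assume that $Q=Q_{kl}$ meets $U_x$, and use the notation of Lemma~\ref{lem:one}. As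
$|Q\cap U_x|\le r$, it suffices to bound $r$. If
$m,m'$ lie on a common $P_{ij}$, that lemma gives $r\le1$. Otherwise, since any two
stem points lie on a common $P_{ij}$, one of the two points, say $m$, lies on a side.

If $m'$ also lies on a side, then $r\le S$ by \eqref{eq:S} and $r\le2$ by \eqref{eq:r}; the
average of the two bounds is $1+S/2$.

If $m'$ lies on stem $l$ at distance $t'\le s_l$ from $x_l$, then $A'=2-t'$ by
Lemma~\ref{lem:AB}, and since $b_l$ is a point of a side,
\[
r\le\rho(m,b_l)+\rho(b_l,m')\le S+(s_l-t')=S+A'-\delta_l\le S+A' .
\]
Also $r\le2-A-A'\le2-A'$ by \eqref{eq:r}. The average of the two bounds is again $1+S/2$.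
\end{proof}

\subsection{Conclusion}

Almost every stem point of $U_z$ lies on exactly two of the $Q$'s and almost every side point on exactly one. So
$\sum_{kl}|Q_{kl}\cap U_x|$ counts $O$ twice, except for the part on sides of $U_z$, which is counted once:
\begin{equation}\label{eq:O}
|O|=\tfrac12\sum_{kl}|Q_{kl}\cap U_x|+\tfrac12\,\bigl|O\cap\{\text{sides of }U_z\}\bigr|
\ \le\ \tfrac32\Bigl(1+\frac S2\Bigr)+S' .
\end{equation}
With \eqref{eq:U} and its analogue for $U_z$,
\begin{equation}\label{eq:final}
|U_x\cup U_z|=12+S+S'-|O|\ \ge\ \tfrac{21}2+\tfrac S4\ \ge\ \tfrac{21}2 .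
\end{equation}
By \eqref{eq:27}, $|G|\ge27+\frac{21}2=\frac{75}2$, which proves Proposition~\ref{prop:lower}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The graphs $G_\pi$ and Proposition~\ref{prop:lower} show that the optimal weight is
$\frac{75}2$. By Proposition~\ref{prop:integral} every subgraph of $G_d$ has integer weight, and
homeomorphic graphs have equal weights.
\end{proof}

\section{All optimal realizations}

We now trace the equality case of Section~\ref{sec:lower}.

\begin{proof}[Proof of Theorem~\ref{thm:more}(1)]
The graphs $G_\pi$ are optimal. Let $(G,w)$ be an optimal realization without isolated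
vertices outside $X$. It is connected, since a component that misses $X$ would have an edge and could be
deleted. Choose geodesics as in Section~\ref{sec:lower}, in the form with stems and sides. All inequalities there leading to
$|G|\ge\frac{75}2$ are now equalities.

\emph{Tripods.} By equality in \eqref{eq:27}, the closed set formed by the $27$ geodesics $\gamma_{pp'}$ and $U_x\cup
U_z$ has full length in the connected metric graph $G$, so it is all of $G$. By \eqref{eq:final},
$S=0$. Exchanging the roles of the two classes in the argument, with the same geodesics, gives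
$|U_x\cup U_z|\ge\frac{21}2+\frac{S'}4$, so $S'=0$. Hence $s_i=2$ for all $i$, and all sides have length $0$, so $b_1=b_2=b_3$;
call this point $t$. Stems $i$ and $j$ lie in different halves of $P_{ij}$, so they meet only in $t$. Thus $U_x$ is a
tripod with center $t$ and legs $[t,x_i]$ of length $2$, and in the same way $U_z$ is a tripod with center $t'$ and
legs $[t',z_k]$ of length $2$. By \eqref{eq:final} $|O|=\frac32$, so by \eqref{eq:O} the three numbers $|Q_{kl}\cap
U_x|$, each at most $1$, add up to $3$. Each equals $1$.

\emph{The centers agree.} Fix $Q=Q_{kl}$ and let $m,m',r$ be as in Lemma~\ref{lem:one}. As $U_x$ is a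
tripod, $m,m'$ lie on a common $P_{ij}$; let $\sigma,\sigma'$ and $\tau,\tau'$ be the coordinates of $m,m'$ on $P_{ij}$ and
on $Q$, as in the proof of that lemma. Then $1=|Q\cap U_x|\le r\le1$. So $Q\cap U_x$, being closed, is
the whole subarc $[m,m']$ of $Q$. Moreover $r\le A+A'$, $r\le B+B'$, $A+B\le1$ and
$A'+B'\le1$ must all be equalities:
\[
|\sigma-\sigma'|=A+A'=1,\qquad |\tau-\tau'|=B+B'=1,\qquad A+B=A'+B'=1 .
\]
The arc $[m,m']$ lies in the tripod $U_x$, so it is the subarc of $P_{ij}$ between $m$ and
$m'$. Since $|\sigma-\sigma'|=|\sigma|+|\sigma'|$, this subarc contains the point of $P_{ij}$ with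
coordinate $0$, which is $t$. So $t\in Q_{kl}$ for all $kl$, and $Q_{12}\cap Q_{13}\cap Q_{23}=\{t'\}$ gives
$t=t'$.

\emph{The overlap.} Now $A=|\sigma|=\rho(m,t)=\rho(m,t')=|\tau|=B$, so $A=B=\frac12$; likewise $A'=B'=\frac12$.
Since $|\tau-\tau'|=1$, the points $m,m'$ are the points of $Q_{kl}$ at distance $\frac12$ from $t$
on the two sides of $t$. Thus the part of the leg $[t,z_k]$ within distance $\frac12$ of $t$ lies
in $U_x$; being an arc that starts at the center, it is the initial part of one leg $[t,x_{\pi(k)}]$ of the tripod $U_x$. The rest of $[t,z_k]$ is
disjoint from $U_x$. Different legs $[t,z_k]$, $[t,z_l]$ meet only in $t$, so $\pi$ is a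
permutation. Hence $U_x\cup U_z$ is the tree that $G_\pi$ adds to $\Gamma_0$, with $t$ in the
role of $u$.

\emph{Gluing.} By Lemma~\ref{lem:facts}(iv), $P_{ij}\cap X=\{x_i,x_j\}$ and $Q_{kl}\cap
X=\{z_k,z_l\}$, so this tree meets $X$ exactly in $C$. Interior points of $\gamma_{pp'}$ are
not in $X$, because they have non-integer distance from $p$, and by Lemma~\ref{lem:unit} they lie
neither on another $\gamma_{qq'}$ nor in the tree. So $G$ is glued from the tree and $27$ unit arcs in
the same way as $G_\pi$, and it is homeomorphic to $G_\pi$.
\end{proof}

\section{The best realization inside $G_d$}\label{sec:38}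

By Theorem~\ref{thm:main}, a realization that is a subgraph of $G_d$ has integer weight at least
$\frac{75}2$, hence at least $38$. To find one of weight $38$ we show that $G_d$ contains $\Gamma_0$ and
enough further edges of weight $1$ to fill it by a tree of weight $11$. We
recognize edges as follows.

\begin{lemma}\label{lem:edge}
Let $f\ne g$ be vertices of $T(d)$ such that the pairs that are tight for both $f$ and $g$ form a
connected graph spanning $X$. Then $\{f,g\}$ is an edge of $G_d$.
\end{lemma}

\begin{proof}
Let $h=\frac12(f+g)\in P(d)$. A pair is tight for $h$ if and only if it is tight for $f$ and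
for $g$, so $K(h)=K(f)\cap K(g)$ is connected and spans $X$. By Lemma~\ref{lem:K}, $h\in T(d)$, and the smallest face containing $h$
lies in $T(d)$ and has dimension at most $1$. It contains $f$ and $g$, since $h$ is interior to the segment
$[f,g]$. So it is a segment, and the vertices $f,g$ are its ends.
\end{proof}

\emph{Unit pairs.} Let $pp'$ be a unit pair. All pairs $pq$, $q\in X$, are tight for $h_p$, and all
$p'q$ for $h_{p'}$. By Lemma~\ref{lem:facts}(iii) and the triangle inequality,
$d(q,p')-d(q,p)=\pm1$ for every $q$. If the sign is $+$, then $h_p(q)+h_p(p')=d(q,p)+1=d(q,p')$, so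
$p'q$ is tight for both functions; if it is $-$, then in the same way $pq$ is. The pair $pp'$ is tight for both. By
Lemma~\ref{lem:edge}, $h_ph_{p'}$ is an edge of $G_d$, of weight $1$. So $\Gamma_0$ is a subgraph
of $G_d$.

\emph{Further vertices.} For a function $g$ on $C$ with $g(c)+g(c')\ge d(c,c')$ for all
$c,c'\in C$ (including $c=c'$) define its extension to $X$ by
\[
g(p^1_{ab})=g(x_a)+1,\qquad g(p^2_{ab})=g(z_b)+1 .
\]
The extension is in $P(d)$: with $n(p)$ the point of $C$ nearest to $p$, we have
$g(p)=g(n(p))+d(p,n(p))$, so
$g(p)+g(q)\ge d(p,n(p))+d(n(p),n(q))+d(n(q),q)\ge d(p,q)$. We extend three kinds of functions.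
In the table, $c\ne i$ and $e\ne j$, and $b$, resp.\ $a$, is an arbitrary index.
\[
\begin{array}{c|cccc|cccc}
 & x_i & x_c & z_j & z_e & p^1_{ib} & p^1_{cb} & p^2_{aj} & p^2_{ae}\\ \hline
\xi_i & 1&3&2&2&2&4&3&3\\
\zeta_j & 2&2&1&3&3&3&2&4\\
o & 2&2&2&2&3&3&3&3
\end{array}
\]
For $\zeta_j$ the sums over pairs in $C$ are $4$ for two $x$'s, $3$ or $5$ for an $x$ and a $z$, and
$4$ or $6$ for two $z$'s; $\xi_i$ is the image of $\zeta_i$ under the exchange; for $o$ all
sums are $4$. So all these functions are in $P(d)$. (The function $o$ is used only in
Remark~\ref{rem:triangle}.)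

\begin{lemma}\label{lem:edges}
The $\xi_i$ and $\zeta_j$ are vertices of $T(d)$, and
$h_{x_i}\xi_i$, $h_{z_j}\zeta_j$, $\xi_i\zeta_j$ $(i,j\in\{1,2,3\})$ are edges of $G_d$ of weight $1$.
\end{lemma}

\begin{proof}
Let $c\ne i$ and $e\neq j$, and let $a,b$ be arbitrary. By the table and Lemma~\ref{lem:facts}, the following pairs are tight for
both $\xi_i$ and $\zeta_j$ (in parentheses, the sums for $\xi_i$ and for $\zeta_j$):
\begin{itemize}
\item $x_ix_c$ ($1+3$ and $2+2$), $z_jz_e$ ($2+2$ and $1+3$), $x_iz_j$ ($1+2$ and $2+1$); they
connect $C$;
\item $p^1_{cb}x_i$ ($4+1$ and $3+2$) and $p^1_{ib}x_c$ ($2+3$ and $3+2$), at distance $5$;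
\item $p^2_{ae}z_j$ ($3+2$ and $4+1$) and $p^2_{aj}z_e$ ($3+2$ and $2+3$), at distance $5$.
\end{itemize}
So the pairs tight for both form a connected graph spanning $X$. In addition
$K(\zeta_j)$ contains the triangle $x_1x_2x_3$, and $K(\xi_i)$ the triangle $z_1z_2z_3$. By
Lemma~\ref{lem:K}, $\xi_i$ and $\zeta_j$ are in $T(d)$ and are vertices, and by Lemma~\ref{lem:edge}
$\xi_i\zeta_j$ is an edge of $G_d$. By the table $\xi_i$ and $\zeta_j$ differ by exactly $1$ at
every point of $X$, so its weight is $1$.

Now consider $\zeta_j$ and $h_{z_j}$. All pairs $z_jq$ are tight for $h_{z_j}$. Of these, $z_jx_a$ ($1+2$),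
$z_jz_e$ ($1+3$), $z_jp^1_{ae}$ ($1+3$) and $z_jp^2_{ae}$ ($1+4$) are tight for $\zeta_j$ as well. This leaves the
points $p^1_{aj},p^2_{aj}$. For $c\ne a$, the pair $p^1_{aj}x_c$ at distance $5$ is tight for
$\zeta_j$ ($3+2$) and for $h_{z_j}$ ($2+3$), and the pair $p^2_{aj}x_c$ at distance $4$ is tight for both
($2+2$ and $1+3$). So the pairs tight for both functions connect $X$, and $h_{z_j}\zeta_j$ is an edge by
Lemma~\ref{lem:edge}. Comparing the values of $h_{z_j}$ at $x_a,z_j,z_e,p^1_{aj},p^1_{ae},p^2_{aj},p^2_{ae}$, namely
$3,0,4,2,4,1,5$, with those of $\zeta_j$, namely $2,1,3,3,3,2,4$, we see that its weight is $1$. The statement for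
$h_{x_i}\xi_i$ follows by the exchange.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(2)]
Let $F$ be the subgraph of $G_d$ formed by the six edges $h_{x_i}\xi_i$, $h_{z_j}\zeta_j$ and the five edges
\[
\zeta_1\xi_1,\quad \zeta_1\xi_2,\quad \zeta_1\xi_3,\quad \xi_2\zeta_2,\quad \xi_2\zeta_3 .
\]
It is a tree with $11$ edges of weight $1$. The functions $\xi_i,\zeta_j$ have no
zeros, so they are none of the vertices $h_x$, and $F$ meets $\Gamma_0$ exactly in $C$. In $F$ any
two $x$'s are at distance $1+2+1=4$, through $\zeta_1$; any two $z$'s are at distance $4$, through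
$\xi_2$; and $x_i,z_j$ are at distance at least $1+1+1=3$. By Lemma~\ref{lem:fill},
$\Gamma_0\cup F$ is a realization of $d$. It is a subgraph of $G_d$ of weight $27+11=38$, the
smallest possible.
\end{proof}

\begin{remark}\label{rem:triangle}
\emph{The cells crossed by $G_\pi$.} For all $i,j$ the triangle with corners $o,\xi_i,\zeta_j$ is a
two-dimensional face of $T(d)$, the one in Figure~\ref{fig:triangle}. To see this, put
$g_{\alpha\beta}=o+\alpha(\xi_i-o)+\beta(\zeta_j-o)$. By convexity the triangle
$\alpha,\beta\ge0$, $\alpha+\beta\le1$ lies in $P(d)$. All pairs in the itemized list in the proof of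
Lemma~\ref{lem:edges}, except $x_iz_j$, are tight for $o$ too. So at an interior point of the
triangle every point of $X$ lies in a tight pair, and the graph of tight pairs has at most two
components: the points $x_a,p^1_{ab}$ lie in one component, and so do the points $z_b,p^2_{ab}$. By Lemma~\ref{lem:K} the
smallest face containing the interior point lies in $T(d)$ and has dimension at most $2$; it contains the triangle, so its dimension is $2$. In its plane,
the inequalities $4+2\alpha\ge4$ for the two $x$'s other than $x_i$, $4+2\beta\ge4$ for the two $z$'s
other than $z_j$, and $4-\alpha-\beta\ge3$ for $x_iz_j$ cut out just the triangle.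

By the table, $\xi_i-o$ is $\pm1$ on all $x_a,p^1_{ab}$ and $0$ on all $z_b,p^2_{ab}$, and for
$\zeta_j-o$ it is the other way round. So $d_\infty$ is the maximum norm in the coordinates
$(\alpha,\beta)$. The midpoint $w=(\frac12,\frac12)$ of the edge $\xi_i\zeta_j$ of $T(d)$ is at
distance $\frac12$ from $o$. From $w$ one reaches $x_i$ through $\xi_i$, and $z_j$ through $\zeta_j$, along edges of $T(d)$ at
length $\frac12+1$. Taking $j=k$, $i=\pi(k)$ for $k=1,2,3$ we obtain a copy in $T(d)$ of the tree that
$G_\pi$ adds to $\Gamma_0$. Only its three segments $[o,w]$ leave the one-skeleton.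
\end{remark}

\section{More points}

\begin{proof}[Proof of Corollary~\ref{cor:n}]
For $n=24$ the first claim is Theorem~\ref{thm:main}. For $n=24+k$ with $k\ge1$, add points
$y_1,\dots,y_k$ and unit edges $x_1y_1,y_1y_2,\dots,y_{k-1}y_k$ to $\Gamma$ and to $\Gamma_0$. Distances
between old points do not change, so Lemma~\ref{lem:facts}(i) remains true. The congruence (iii)
remains true with $\varepsilon(y_j)=j\bmod2$. Statement (iv) also remains true: if $y\ne y'$ are in the same class,
then $d(y,y_j)+d(y_j,y')=2j+d(y,x_1)+d(x_1,y')\ge6$. There are now $27+k$ unit pairs, each with ends of different parity. These are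
the only properties used in Section~\ref{sec:lower}, so every realization has weight at least
$27+k+\frac{21}2=\frac{75}2+k$. This weight is attained by $G_\pi$ with the path $x_1y_1\cdots y_k$
attached: a pendant path does not change distances between the old points, and it gives the
right distances to the $y_j$. By Proposition~\ref{prop:integral} subgraphs of $G_d$ have integer
weight, and the conjecture fails.

Now let $k\ge0$. Multiplying $d$ by $\lambda>0$ multiplies $T(d)$, the weights of $G_d$, and the weights of all realizations by
$\lambda$. The optimum is then $\lambda(\frac{75}2+k)$, and realizations inside $G_d$ have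
weight in $\lambda\mathbb Z$, so they exceed the optimum by at least $\lambda/2$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{HKLMW}
Sven Herrmann, Jack Koolen, Alice Lesser, Vincent Moulton and Taoyang Wu,
\emph{Optimal realisations of two-dimensional, totally-decomposable metrics},
arXiv:1108.0290 (2011).
\end{thebibliography}

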